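# Ages and degrees exchanged: duality for Landau–Ginzburg orbifolds with permutations

## The duality identity for commuting permutations

**Theorem 1.** Let $f(x_1,\dots,x_n)=\sum_{i=1}^n\prod_{j=1}^n x_j^{E_{ij}}$ be an invertible polynomial, let $S\subset S_n$ be a group of permutations of the variables that preserves $f$, let $G\subset G_f$ be a group of diagonal symmetries of $f$ that is invariant under $S$, and let $(\widetilde f,\widetilde G)$ be the dual pair. For commuting $\sigma,\tau\in S$ put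
$$D_{\sigma,\tau}(f,G)(t,\bar t)=\frac1{|G|}\sum_{(g,h)}F(g,h),\qquad F(g,h)=(-1)^{n_g}\sum_{p,q\in\mathbb Q}\mathrm{tr}\big(h^*\,|\,\mathcal H_{f^g}^{p,q}\big)\,t^{\,p+\mathrm{age}(g)-\frac n2}\,\bar t^{\,q+\mathrm{age}(g)-\frac n2},$$
the first sum being over all commuting pairs $g\in G\times\{\sigma\}$, $h\in G\times\{\tau\}$ in $G\rtimes S$, and let $\mathrm{orb}(\sigma,\tau)=\dim(\mathbb C^n)^{\langle\sigma,\tau\rangle}$. Then, with no parity condition on $S$,
$$D_{\sigma,\tau}(f,G)(t,\bar t)=(-1)^{\mathrm{orb}(\sigma,\tau)}\,D_{\sigma,\tau}(\widetilde f,\widetilde G)(t^{-1},\bar t).$$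

**Corollary 2.** Suppose in addition that $S$ satisfies the parity condition PC: $\dim(\mathbb C^n)^T\equiv n \bmod 2$ for every subgroup $T\subset S$. Then for every conjugacy class $[\sigma]$ of $S$,
$$E^{[\sigma]}(f,G\rtimes S)(t,\bar t)=(-1)^nE^{[\sigma]}(\widetilde f,\widetilde G\rtimes S)(t^{-1},\bar t).$$

The identity of Corollary 2 is stated as a conjecture in Wolfgang Ebeling and Sabir M. Gusein-Zade, "Mirror symmetry on levels of non-abelian Landau–Ginzburg orbifolds", arXiv:2204.02069 (2022). So the question is: is it true? The answer is yes. I now define every term, with examples.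

## Invertible polynomials, their symmetries, and sectors

Write $\mathbf e(x)=\exp(2\pi i x)$, and $\{x\}\in[0,1)$ for the fractional part of $x\in\mathbb Q/\mathbb Z$.

**Definition (invertible polynomial, transpose).** The polynomial $f=\sum_i\prod_jx_j^{E_{ij}}$ is invertible if $E$ is an $n\times n$ matrix of non-negative integers with $\det E\ne0$, and $f$ is quasihomogeneous with an isolated critical point at the origin. The weights are the rational numbers $q_j$ with $E(q_1,\dots,q_n)^T=(1,\dots,1)^T$; quasihomogeneous includes that they are positive. The Berglund–Hübsch transpose is $\widetilde f=\sum_i\prod_jx_j^{E_{ji}}$, with matrix $E^T$; it is again invertible.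

*Running example.* Let $f_0=x_1^2x_2+x_2^2$, with $E=\begin{pmatrix}2&1\\0&2\end{pmatrix}$ and $q=(\frac14,\frac12)$. The critical equations $2x_1x_2=0$, $x_1^2+2x_2=0$ have only the solution $0$. Its transpose is $\widetilde f_0=x_1^2+x_1x_2^2$, with weights $(\frac12,\frac14)$.

**Definition (diagonal symmetries, dual group).** $G_f$ is the group of $\underline\lambda\in(\mathbb C^*)^n$ with $f(\lambda_1x_1,\dots,\lambda_nx_n)=f(x)$. It is generated by $\rho_1,\dots,\rho_n$, where $\rho_k$ has $j$-th entry $\mathbf e((E^{-1})_{jk})$; likewise $G_{\widetilde f}$ is generated by $\bar\rho_k$ with $j$-th entry $\mathbf e((E^{-1})_{kj})$. The Berglund–Hübsch–Henningson dual of $G\subset G_f$ is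
$$\widetilde G=\Big\{\prod_k\bar\rho_k^{\,r_k}:\ r\in\mathbb Z^n,\ x_1^{r_1}\cdots x_n^{r_n}\text{ is }G\text{-invariant}\Big\}\subset G_{\widetilde f}.$$

*Example.* For $f_0$, the element $(\mathbf e(\lambda_1),\mathbf e(\lambda_2))$ is a symmetry iff $2\lambda_1+\lambda_2=0$ and $2\lambda_2=0$ in $\mathbb Q/\mathbb Z$, so $G_{f_0}$ is cyclic of order $4$, generated by $\lambda=(\frac14,\frac12)$. Similarly $G_{\widetilde f_0}$ is generated by $\beta=(\frac12,\frac14)$. Take $G=\{0,(\frac12,0)\}$. The monomial $x^r$ is $G$-invariant iff $r_1$ is even, and $\prod\bar\rho_k^{r_k}$ is $E^{-T}r=(\frac{r_1}2,-\frac{r_1}4+\frac{r_2}2)$ in additive notation, so $\widetilde G=\{0,(0,\frac12)\}$. For $G=\{0\}$ one gets $\widetilde G=G_{\widetilde f_0}$.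

**Permutations.** Number the monomials so that $E_{\sigma(i)\sigma(j)}=E_{ij}$ for $\sigma\in S$. Then $E^T$ has the same symmetry, so $S$ preserves $\widetilde f$; that it preserves $\widetilde G$ is seen below, where $\widetilde G$ becomes the annihilator of $G$ in an $S$-invariant pairing. Thus $G\rtimes S$ and $\widetilde G\rtimes S$ act linearly on $\mathbb C^n$. The pair $(\widetilde f,\widetilde G\rtimes S)$ is the Berglund–Hübsch–Henningson–Takahashi dual of $(f,G\rtimes S)$. For a permutation group $T$, $\dim(\mathbb C^n)^T$ is the number of orbits. So the cyclic group of order $3$ in $S_3$ satisfies PC ($3$ and $1$ are odd), while $S_2$ acting on two variables does not ($2$ and $1$).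

**Definition (sector).** For $g\in G\rtimes S$ let $n_g=\dim(\mathbb C^n)^g$, $f^g=f|_{(\mathbb C^n)^g}$, and $\mathrm{age}(g)=\sum_k\alpha_k$, where $g$ has eigenvalues $\mathbf e(\alpha_k)$, $0\le\alpha_k<1$. Let
$$\mathcal H_{f^g}=\Omega^{n_g}_{(\mathbb C^n)^g}\big/\,df^g\wedge\Omega^{n_g-1}_{(\mathbb C^n)^g}\quad\text{(polynomial forms)},$$
which is $\mathbb C$ in bidegree $(0,0)$ if $n_g=0$. The action $\lambda\cdot x=(\lambda^{q_1}x_1,\dots,\lambda^{q_n}x_n)$ commutes with $G\rtimes S$; if $(\lambda\cdot)^*\omega=\lambda^{\ell}\omega$, the class of $\omega$ has degree $\ell$ and bidegree $(\ell,n_g-\ell)$. The centralizer $C_{G\rtimes S}(g)$ acts by pullback.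

The polynomial $f^g$ has an isolated critical point: at a fixed vector $v$ the covector $df_v$ is $g$-invariant, and an invariant covector is determined by its restriction to $(\mathbb C^n)^g$; so critical points of $f^g$ are critical points of $f$. The same argument works for the fixed space of any finite subgroup.

*Examples.* A cyclic permutation $g$ of three coordinates has eigenvalues $1,\mathbf e(\frac13),\mathbf e(\frac23)$, so $n_g=1$ and $\mathrm{age}(g)=1$. For $f_0$ and $g=1$, $\mathcal H_{f_0}$ has the basis $dx_1dx_2,\ x_1dx_1dx_2,\ x_2dx_1dx_2$ of degrees $\frac34,1,\frac54$, hence bidegrees $(\frac34,\frac54),(1,1),(\frac54,\frac34)$.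

**Definition (level-wise $E$-function).** For a $\mathbb Q\times\mathbb Q$-graded space put $V(a,b)^{p,q}=V^{a+p,b+q}$. The conjugacy class of $(\underline\lambda,\sigma)$ lies in $G\times[\sigma]$. For $i\in\{0,1\}$ let
$$\mathcal H^{[\sigma]}_{f,G\rtimes S,\overline i}=\bigoplus_{[g]\subset G\times[\sigma],\ n_g\equiv i\bmod 2}(\mathcal H_{f^g})^{C_{G\rtimes S}(g)}(-\mathrm{age}(g),-\mathrm{age}(g)),$$
$$E^{[\sigma]}(f,G\rtimes S)(t,\bar t)=\sum_{p,q\in\mathbb Q}\Big(\dim(\mathcal H^{[\sigma]}_{f,G\rtimes S,\overline0})^{p,q}-\dim(\mathcal H^{[\sigma]}_{f,G\rtimes S,\overline1})^{p,q}\Big)t^{p-\frac n2}\,\bar t^{\,q-\frac n2},$$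
the direct sum being over conjugacy classes $[g]$ of $G\rtimes S$. For the dual pair one uses the weights of $\widetilde f$.

**What the identity exchanges.** Put $z=t/\bar t$ and $s=t\bar t$. A class of degree $\ell$ in the sector $g$ contributes $s^{\mathrm{age}(g)+\frac{n_g}2-\frac n2}\,z^{\ell-\frac{n_g}2}$. So $s$ records the age and $z$ records the degree. The substitution $t\mapsto t^{-1}$ sends $s\mapsto z^{-1}$ and $z\mapsto s^{-1}$. The theorem says that, up to sign, centered ages on one side are centered degrees on the other.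

## Four computations by hand

*One variable.* Let $f=x^a$, $a\ge2$, $G=\{1\}$, $S$ trivial. The only sector has $n_g=1$ and $\mathcal H_f$ has basis $x^{r-1}dx$, $1\le r\le a-1$, of degree $\frac ra$. So $D(f,1)=-\sum_{r=1}^{a-1}z^{\frac ra-\frac12}$. On the dual side $\widetilde f=x^a$ and $\widetilde G=\frac1a\mathbb Z/\mathbb Z$. The sector of $0$ has no invariant forms. The sector of $\frac ka\neq0$ has $n_g=0$ and age $\frac ka$, and contributes $s^{\frac ka-\frac12}$. After $t\mapsto t^{-1}$ the dual sum is $\sum_kz^{-(\frac ka-\frac12)}=\sum_kz^{\frac ka-\frac12}$ (replace $k$ by $a-k$). The sign is $(-1)^{\mathrm{orb}}=-1$. Degrees have become ages.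

*The running example.* Let $f_0=x_1^2x_2+x_2^2$, $G=\{1\}$. Then $D(f_0,1)=z^{-\frac14}+1+z^{\frac14}$. Dually $\widetilde G=G_{\widetilde f_0}$ has four elements. The sectors $(\frac12,\frac14)$ and $(\frac12,\frac34)$ have $n_g=0$ and give $s^{-\frac14}$, $s^{\frac14}$. The sector $(0,\frac12)$ has fixed space the $x_1$-axis; its form $dx_1$ changes sign under $(\frac12,\frac14)$, so it gives nothing. The sector of $0$ has $\mathcal H_{\widetilde f_0}$ with basis $dx_1dx_2,\ x_2dx_1dx_2,\ x_2^2dx_1dx_2$, and only $x_2dx_1dx_2$ is invariant, of degree $\frac12+\frac14+\frac14=1$; it gives $z^0=1$. Total: $s^{-\frac14}+1+s^{\frac14}$, as predicted.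

*Three squares with a cyclic permutation.* Let $f=x_1^2+x_2^2+x_3^2$, $G=\{1\}$, $S=\langle\sigma\rangle$ of order $3$; PC holds. For $[1]$: $\mathcal H_f=\mathbb C\,dx_1dx_2dx_3$ has degree $\frac32$ and is $\sigma$-invariant, and $n_g=3$, so $E^{[1]}=-1$. For $[\sigma]$: $n_g=1$, age $1$, $f^g=3y^2$, and $dy$ has degree $\frac12$, so $E^{[\sigma]}=-t^{\frac12+1-\frac32}\bar t^{\,\frac12+1-\frac32}=-1$. Dually $\widetilde G=(\frac12\mathbb Z/\mathbb Z)^3$. For $[1]$, every diagonal sector with a fixed coordinate is killed by the sign change of that coordinate, and $(\frac12,\frac12,\frac12)$ has $n_g=0$, age $\frac32$, and gives $1$. For $[\sigma]$, conjugation by $\widetilde G$ leaves two classes $(\lambda,\sigma)$, told apart by $\lambda_1+\lambda_2+\lambda_3\in\{0,\frac12\}$. If the sum is $0$, then $n_g=1$ and $dy$ changes sign under $(\frac12,\frac12,\frac12)$: nothing. If it is $\frac12$, then $g^3=-1$, the eigenvalues are $\mathbf e(\frac16),\mathbf e(\frac12),\mathbf e(\frac56)$,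 the age is $\frac32$, and we get $1$. In both levels $-1=(-1)^3\cdot1$.

*Two squares with a swap.* Let $f=x_1^2+x_2^2$, $G=\{1\}$, $S=S_2=\{1,\tau\}$; PC fails. The swap sends $dx_1dx_2$ to its negative, so $E^{[1]}(f,S)=0$. Dually $\widetilde G=(\frac12\mathbb Z/\mathbb Z)^2$; as before only $(\frac12,\frac12)$ contributes to $[1]$, with age $1$, so $E^{[1]}(\widetilde f,\widetilde G\rtimes S)=1$. The identity of Corollary 2 fails here. For single pairs it is repaired by Theorem 1: $D_{1,1}(f,1)=1$ and $D_{1,\tau}(f,1)=-1$, with signs $(-1)^2$ and $(-1)^1$, so $D_{1,1}(\widetilde f,\widetilde G)=D_{1,\tau}(\widetilde f,\widetilde G)=1$; then $\frac12(1-1)=0$ and $\frac12(1+1)=1$. The parity condition only serves to make all the signs equal.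

## From commuting pairs to conjugacy classes

**Proof of Corollary 2 from Theorem 1.** The purpose is to replace invariants of centralizers, which do not correspond on the two sides, by sums over commuting pairs. Let $\Gamma=G\rtimes S$. Conjugating $g$ and $h$ by the same $k\in\Gamma$ does not change $F(g,h)$, since $k$ preserves $f$ and commutes with the $\mathbb C^*$-action. The dimension of the $C_\Gamma(g)$-invariants in each bidegree is the average of the traces of $h^*$, $h\in C_\Gamma(g)$, and the shift by $(-\mathrm{age}(g),-\mathrm{age}(g))$ moves bidegree $(p,q)$ to $(p+\mathrm{age}(g),q+\mathrm{age}(g))$. So the class $[g]$ contributes $\frac1{|C_\Gamma(g)|}\sum_hF(g,h)$. As $|[g]|=|\Gamma|/|C_\Gamma(g)|$,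
$$E^{[\sigma]}(f,\Gamma)=\frac1{|\Gamma|}\sum_{g\in G\times[\sigma]}\ \sum_{h\in C_\Gamma(g)}F(g,h)=\frac1{|S|}\sum_{\sigma'\in[\sigma]}\ \sum_{\tau\in C_S(\sigma')}D_{\sigma',\tau}(f,G).\tag{1}$$
The last equality groups the pairs by their permutation parts, which must commute. The same holds for the dual. By PC for $\langle\sigma',\tau\rangle$, $(-1)^{\mathrm{orb}(\sigma',\tau)}=(-1)^n$; apply Theorem 1 to each term. $\square$

From here on we prove Theorem 1. Fix commuting $\sigma,\tau\in S$ and $T=\langle\sigma,\tau\rangle$.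

## The trace in one sector

**Notation.** Let $X$ be the set of variables of $f$ (columns of $E$) and $M$ the set of monomials (rows of $E$), which is the set of variables of $\widetilde f$. Then $E_{\sigma i,\sigma x}=E_{ix}$. Write diagonal groups additively:
$$A=G_f=\{\lambda\in(\mathbb Q/\mathbb Z)^X:E\lambda=0\},\qquad A'=G_{\widetilde f}=\{\beta\in(\mathbb Q/\mathbb Z)^M:E^T\beta=0\}.$$
Permutations act on vectors by $(\sigma v)_{\sigma x}=v_x$, and $P_\sigma$ is this action on $\mathbb C^n$. The map $E:\mathbb Q^X\to\mathbb Q^M$ is a $T$-isomorphism, so comparing invariants gives $|X/\sigma|=|M/\sigma|$ and $|X/T|=|M/T|=\mathrm{orb}(\sigma,\tau)$; and $Eq=\mathbf 1$ shows that the weights are $S$-invariant. Elements of $G\rtimes S$ are $\mathbf e(\lambda)P_\sigma$, and $\mathbf e(\lambda)P_\sigma\,\mathbf e(\mu)P_\tau=\mathbf e(\lambda+\sigma\mu)P_{\sigma\tau}$. So $g=\mathbf e(\lambda)P_\sigma$ and $h=\mathbf e(\mu)P_\tau$ commute iff $(\lambda,\mu)$ lies in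
$$Z_G=\{(\lambda,\mu)\in G^2:\ (\sigma-1)\mu=(\tau-1)\lambda\}.$$
Write $F(x)=F(g,h)$ for $x=(\lambda,\mu)\in Z_A$, and $\widetilde F$ for the dual. Then $D_{\sigma,\tau}(f,G)=\frac1{|G|}\sum_{x\in Z_G}F(x)$.

**Step 1: a product formula.** We want the trace of $h^*$ on $\mathcal H_{f^g}$ without a basis. Let $U=(\mathbb C^n)^g$ and $u=n_g$. The critical point of $f^g$ at $0$ is its only one, because the $\mathbb C^*$-action contracts to $0$. So the $u$ partial derivatives have the single common zero $0$ in $\mathbb C^u$. They form a regular sequence in the local ring at $0$ and generate the unit ideal at other points, so the Koszul complex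
$$0\to\Omega^0_U\to\Omega^1_U\to\dots\to\Omega^u_U\to\mathcal H_{f^g}\to0,\qquad\text{with maps }df^g\wedge,$$
is exact. The maps $df^g\wedge$ commute with $h^*$ and raise the degree by $1$. Let $h_z=h\circ z^q$ on $U$, where $z^q$ denotes the $\mathbb C^*$-action. In a common eigenbasis one reads off $\sum_\ell z^\ell\,\mathrm{tr}(h^*|(\Omega^k_U)_\ell)=\mathrm{tr}(\Lambda^kh_z)/\det(1-h_z)$. A form of degree $\ell$ in $\Omega^k_U$ counts in degree $\ell+u-k$ of the last term, with sign $(-1)^{u-k}$. Hence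
$$(-1)^u\sum_\ell z^\ell\,\mathrm{tr}(h^*|(\mathcal H_{f^g})_\ell)=z^u\sum_k(-z^{-1})^k\frac{\mathrm{tr}(\Lambda^kh_z)}{\det(1-h_z)}=z^u\,\frac{\det(1-z^{-1}h_z|U)}{\det(1-h_z|U)}.\tag{2}$$

**Step 2: the age.** We separate the contributions of $s$ and $z$. For a $\sigma$-cycle $d\in X/\sigma$ put $\lambda_d=\sum_{x\in d}\lambda_x$. On $\mathbb C^d$ we have $g^{|d|}=\mathbf e(\lambda_d)$, and the characteristic polynomial is $Y^{|d|}-\mathbf e(\lambda_d)$. The exponents $\alpha$ are $(\{\lambda_d\}+k)/|d|$, $0\le k<|d|$, with sum $\{\lambda_d\}+\frac{|d|-1}2$, and $g$ fixes a line in $\mathbb C^d$ iff $\lambda_d=0$ (otherwise only $0$). Put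
$$a(\lambda)=\sum_{d\in X/\sigma,\ \lambda_d\ne0}\big(\{\lambda_d\}-\tfrac12\big),\qquad \tilde a(\beta)=\sum_{c\in M/\sigma,\ \beta_c\neq0}\big(\{\beta_c\}-\tfrac12\big),\quad \beta_c=\sum_{i\in c}\beta_i .$$
Then $\mathrm{age}(g)-\frac n2=\sum_d(\{\lambda_d\}-\frac12)=a(\lambda)-\frac u2$, and therefore
$$F(x)=(-1)^u\,s^{a(\lambda)}\sum_\ell\mathrm{tr}\big(h^*|(\mathcal H_{f^g})_\ell\big)\,z^{\ell-\frac u2}.\tag{3}$$
The number $a(\lambda)$ depends only on the class of $\lambda$ in $A_\sigma:=A/(\sigma-1)A$, and $a(-\lambda)=-a(\lambda)$. The same holds for $\tilde a$ on $A'_\sigma:=A'/(\sigma-1)A'$.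

## A finite Fourier transform between the two sides

**Step 3: the pairing.** We make $\widetilde G$ an annihilator. For $\lambda\in A$, $\beta\in A'$ with rational lifts put
$$\langle\lambda,\beta\rangle=(E\hat\lambda)\cdot\hat\beta=\hat\lambda\cdot E^T\hat\beta\in\mathbb Q/\mathbb Z.$$
The vectors $E\hat\lambda$ and $E^T\hat\beta$ are integral, so this is independent of the lifts; it is $S$-invariant. It is perfect: $E^T\hat\beta$ runs through all of $\mathbb Z^X$, so a $\lambda$ orthogonal to everything is $0$, and similarly for $\beta$. The element $\prod_k\bar\rho_k^{r_k}$ is $\beta=E^{-T}r$, and $\langle\lambda,E^{-T}r\rangle=\lambda\cdot r$. So $\widetilde G=G^\perp$; in particular $\widetilde G$ is $S$-invariant and $|G||\widetilde G|=|A|$.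

**Step 4: a pairing of commuting pairs.** On $A^2\times A'^2$ put
$$B\big((\lambda,\mu),(\lambda',\mu')\big)=\langle\lambda,\sigma\mu'\rangle-\langle\mu,\tau\lambda'\rangle.$$
It is perfect since $\langle\,,\rangle$ is perfect and $\sigma,\tau$ are bijective. Let $B_A=\{((\sigma-1)\nu,(\tau-1)\nu):\nu\in A\}\subset Z_A$, and similarly $B_{A'}\subset Z_{A'}$. By invariance,
$$B\big(((\sigma-1)\nu,(\tau-1)\nu),(\lambda',\mu')\big)=\langle\nu,\mu'-\sigma\mu'\rangle-\langle\nu,\lambda'-\tau\lambda'\rangle=-\langle\nu,(\sigma-1)\mu'-(\tau-1)\lambda'\rangle,$$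
$$B\big((\lambda,\mu),((\sigma-1)\nu',(\tau-1)\nu')\big)=\langle\lambda,\sigma\tau\nu'-\sigma\nu'\rangle-\langle\mu,\sigma\tau\nu'-\tau\nu'\rangle=\big\langle(\sigma\tau)^{-1}[(\sigma-1)\mu-(\tau-1)\lambda],\nu'\big\rangle.$$
Hence $B_A^\perp=Z_{A'}$ and $B_{A'}^\perp=Z_A$. So $B$ induces a pairing of $Z_A/B_A$ with $Z_{A'}/B_{A'}$, and it is perfect: the left kernel is $Z_A\cap Z_{A'}^\perp=B_A$ modulo $B_A$, and likewise on the right.

**Step 5: Theorem 1 reduces to an identity for each dual pair.** Conjugating $g$ and $h$ by $\mathbf e(\nu)$, $\nu\in A$, changes $(\lambda,\mu)$ by $-((\sigma-1)\nu,(\tau-1)\nu)$ and does not change $F$. So $F$ is $B_A$-invariant. Extend $F$ by $0$ to $A^2$ and let $\hat F(x')=\sum_xF(x)\mathbf e(-B(x,x'))$ for $x'\in A'^2$. It vanishes off $B_A^\perp=Z_{A'}$. The $B$-annihilator of $G^2$ is $\widetilde G^2$, as $\widetilde G$ is $S$-invariant, so $\sum_{x'\in\widetilde G^2}\mathbf e(-B(x,x'))=|\widetilde G|^21_{G^2}(x)$. Since $|\widetilde G|=|A|/|G|$,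
$$D_{\sigma,\tau}(f,G)=\frac1{|G|}\cdot\frac1{|\widetilde G|^2}\sum_{x'\in Z_{\widetilde G}}\hat F(x')=\frac1{|\widetilde G|}\sum_{x'\in Z_{\widetilde G}}\frac1{|A|}\hat F(x').$$
So Theorem 1 follows, for all $G$ at once, from
$$\frac1{|A|}\sum_{x\in Z_A}F(x)\,\mathbf e(-B(x,x'))=(-1)^{\mathrm{orb}(\sigma,\tau)}\,\widetilde F(x')(t^{-1},\bar t)\qquad(x'\in Z_{A'}).\tag{4}$$

## Matching monomials with sectors, and an undetermined integer

How should one prove (4)? By (3) for the dual, with $x'=(\lambda',\mu')$, the right side contains a single power of $z$, namely $z^{-\tilde a(\lambda')}$. The left side contains $z^{\ell-\frac u2}$ for all degrees $\ell$ that survive the Fourier sum. The sensible first attempt is to take monomial forms and match them with dual sectors. Let $\sigma=\tau=1$ and $g=1$, and write $x^r\frac{dx}x=\prod_jx_j^{r_j-1}dx_j$ with $r_j\ge1$. Under $\kappa\in A$ it is multiplied by $\mathbf e(\kappa\cdot r)=\mathbf e(\langle\kappa,\beta\rangle)$, where $\beta$ is the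 class of $w=E^{-T}r$ modulo $\mathbb Z$. Its degree is $\ell=q\cdot r=q\cdot E^Tw=\sum_cw_c$. The dual element $\beta$ has age $\sum_c\{w_c\}$. If all $w_c$ lay in $[0,1)$, then $\ell$ would be this age, and we would send the form to the dual sector $\beta$.

This already fails for $f_0$, where $w=(\frac{r_1}2,-\frac{r_1}4+\frac{r_2}2)$. The form $dx_1dx_2$ has $w=(\frac12,\frac14)$ and $x_2dx_1dx_2$ has $w=(\frac12,\frac34)$, both good. But $x_1dx_1dx_2$, with $r=(2,1)$, has $w=(1,0)$: degree $1$, while $\beta=0$ has age $0$. In the hand computation its partner was a form inside the dual sector of $0$. Moreover $w$ is not an invariant of the class: the relation $x_1^2=-2x_2$ identifies up to a factor $r=(3,1)$, with $w=(\frac32,-\frac14)$, and $r=(1,2)$, with $w=(\frac12,\frac34)$. What is forced by the character is only $\ell\equiv\sum_c\beta_c\bmod\mathbb Z$.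

What (4) requires is an equality in $\mathbb Q$: $\ell-\frac u2=\tilde a(\beta)$. For $f_0$ it holds: the form with $w=(1,0)$ has $\ell-\frac u2=0=\tilde a(0)$, and the other two give $\mp\frac14$. The missing integer is not visible in $\ell=\sum_cw_c$. It can be read off from a different object. By a theorem of Steenbrink, the Hodge type of the class that a form defines on $\{f^g=1\}$ determines the integer part of $\ell$. And cutting $\{f^g=1\}$ into torus strata, each covered by a piece of a Fermat hypersurface, determines the Hodge type from the character alone. This needs no monomial basis and works equally in permutation sectors. Once exponents are known to depend on characters only, (4) will reduce to an identity of numbers.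

## The degree of a form is determined by its character

Let $g=\mathbf e(\lambda)P_\sigma$, $\lambda\in A$. The group $A^\sigma$ commutes with $g$. Since $((\sigma-1)A')^\perp=A^\sigma$, the dual of $A^\sigma$ under $\langle\,,\rangle$ is $A'_\sigma=A'/(\sigma-1)A'$. For $\beta\in A'_\sigma$ let
$$\mathcal H_{f^g}^\beta=\{\omega:\ \mathbf e(\kappa)^*\omega=\mathbf e(\langle\kappa,\beta\rangle)\,\omega\ \text{ for all }\kappa\in A^\sigma\}.$$

**Proposition 3.** If $(\mathcal H^\beta_{f^g})_\ell\ne0$, then $\ell-\frac{n_g}2=\tilde a(\beta)$.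

The proof takes Steps 6–10. If $n_g=0$, then $\mathcal H=\mathbb C$ has trivial character and $\ell=0$, so the claim holds. Let $u=n_g\ge1$.

**Step 6: coordinates on the sector.** We want $f^g$ and the group action explicitly. Let $D=X/\sigma$, $C=M/\sigma$, and $\bar E_{cd}=\sum_{x\in d}E_{ix}$ for $i\in c$, which does not depend on $i$. This is the matrix of $E$ on vectors constant along cycles, so it is square and invertible. Let $I=\{d:\lambda_d=0\}$; then $u=|I|$. By Step 2, $U$ has one coordinate $y_d$ for each $d\in I$, the entry at a chosen element of $d$; the other entries along $d$ are roots of unity times $y_d$, and the entries outside the cycles of $I$ vanish. Let $m_i$ be the $i$-th monomial. Then $m_i(P_\sigma v)=m_{\sigma^{-1}i}(v)$, and $m_i(\mathbf e(\lambda)v)=m_i(v)$ since $E\lambda=0$. For $v\in U$ this gives $m_i(v)=m_i(gv)=m_{\sigma^{-1}i}(v)$. So the monomials of one cycle agree on $U$, do not cancel, and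
$$\varphi:=f^g=\sum_{c\in R_I}b_c\,y^{\bar E_c},\quad b_c\ne0,\qquad R_J:=\{c\in C:\ \bar E_{cd}=0\ \text{for all }d\notin J\}\quad(J\subset I).$$

The group $A^\sigma$ consists of vectors constant along cycles, so it is $\bar A=\{\kappa\in(\mathbb Q/\mathbb Z)^D:\bar E\kappa=0\}$, acting by $y_d\mapsto\mathbf e(\kappa_d)y_d$. For $\beta\in A'$ let $\bar\beta=(\beta_c)_{c\in C}$. Then $\bar E^T\bar\beta=0$, because its $d$-entry is $\sum_{x\in d}(E^T\beta)_x$; and $\langle\kappa,\beta\rangle=\hat\kappa\cdot\bar E^T\hat{\bar\beta}$ for $\kappa\in\bar A$. As in Step 3, the pairing $\hat\kappa\cdot\bar E^T\hat w$ between $\bar A$ and $\ker(\bar E^T|(\mathbb Q/\mathbb Z)^C)$ is perfect. So the character $\beta$ is determined by $\bar\beta$, and vanishes iff $\bar\beta$ does. From now on write $\beta$ for $\bar\beta$ and let $P=\{c:\beta_c\ne0\}$.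

The form $y^r\frac{dy}y=\prod_{d\in I}y_d^{r_d-1}dy_d$, $r\in\mathbb Z_{>0}^I$ (extended by $0$ to $D$), has character $\kappa\mapsto\mathbf e(\kappa\cdot r)=\mathbf e(\hat\kappa\cdot\bar E^Tw)$ with $w=\bar E^{-T}r$. By perfectness it has character $\beta$ iff $w\equiv\beta\bmod\mathbb Z$. Its degree is $\ell=q\cdot r=(\bar Eq)\cdot w=\sum_cw_c$, as $\bar Eq=\mathbf 1$. In particular, if $(\mathcal H^\beta_\varphi)_\ell\neq0$, then $\ell\equiv\sum_c\beta_c\bmod\mathbb Z$.

**Step 7: Hodge types on $\{\varphi=1\}$.** Now the outside input, from Steenbrink, *Intersection form for quasi-homogeneous singularities*, Compositio Math. 34 (1977), Theorem 1.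

**Fact (Steenbrink).** Let $\varphi$ be quasihomogeneous of degree $1$ in $u\ge1$ variables, with positive rational weights and an isolated critical point, and let $V=\{\varphi=1\}$. Then $\widetilde H^i(V;\mathbb C)=0$ for $i\ne u-1$. For a monomial basis $y^r\frac{dy}y$ of $\mathcal H_\varphi$, with degrees $\ell(r)$, the classes $\eta_r=\mathrm{Res}\,\frac{y^rdy/y}{(\varphi-1)^{\lceil\ell(r)\rceil}}$ form a basis of $\widetilde H^{u-1}(V;\mathbb C)$. For Deligne's mixed Hodge structure, those with $k<\ell(r)<k+1$ give a basis of $\mathrm{Gr}_F^{u-1-k}\mathrm{Gr}^W_{u-1}$, those with $\ell(r)=k$ give a basis of $\mathrm{Gr}_F^{u-k}\mathrm{Gr}^W_u$, and the other graded pieces vanish.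

For example, $\varphi=xy$ has $\mathcal H_\varphi=\mathbb C\,dx\,dy$ with $\ell=1$, and $V\cong\mathbb C^*$ has $H^1$ of type $(1,1)$, where type $(k,l)$ means $\mathrm{Gr}_F^k\mathrm{Gr}^W_{k+l}$. For diagonal symmetries of $\varphi$, $\eta_r$ has the same character as $y^r\frac{dy}y$.

For a variety $Y$ with an action of a finite abelian group and a character $\beta$ put
$$e_\beta(Y)=\sum_{i,k,l}(-1)^i\dim\big(\mathrm{Gr}_F^k\mathrm{Gr}^W_{k+l}H^i_c(Y)\big)^\beta L_1^kL_2^l .$$
We use the following standard properties. The group acts by morphisms of mixed Hodge structures, so $e_\beta$ is additive over invariant decompositions into locally closed subsets. The Künneth formula holds for $H_c^*$. For a finite group $\Delta$, $H_c^*(Y/\Delta;\mathbb C)=H_c^*(Y;\mathbb C)^\Delta$. If $Y$ is smooth of pure dimension $m$, Poincaré duality pairs $H^i_c(Y)$ with $H^{2m-i}(Y)$, so that type $(k,l)$ with character $-\beta$ in $H^{2m-i}$ corresponds to type $(m-k,m-l)$ with character $\beta$ in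 $H^i_c$.

Apply this to $V$, which is smooth of dimension $u-1$. A class of degree $\ell\notin\mathbb Z$ has type $(u-1-\lfloor\ell\rfloor,\lfloor\ell\rfloor)$ in $H^{u-1}$, hence gives $(\lfloor\ell\rfloor,u-1-\lfloor\ell\rfloor)$ in $H^{u-1}_c$. One of degree $\ell\in\mathbb Z$ has type $(u-\ell,\ell)$ and gives $(\ell-1,u-1-\ell)$. The constants in $H^0$ give $(u-1,u-1)$ with trivial character in $H_c^{2(u-1)}$. Hence
$$e_\beta(V)=\delta_{\beta,0}(L_1L_2)^{u-1}+(-1)^{u-1}\sum_\ell\dim(\mathcal H_\varphi^{-\beta})_\ell\,L_1^{k(\ell)}L_2^{l(\ell)},\qquad k(\ell)-l(\ell)=\lfloor\ell\rfloor+\lceil\ell\rceil-u.\tag{5}$$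
All terms of the sum over $\ell$ have the same sign, so nothing cancels in it.

**Step 8: Fermat tori.** We compute the Hodge types on the model pieces. For a finite set $K$, $N\ge2$ and $b_c\ne0$ let $\mathrm{Fer}_K=\{x\in\mathbb C^K:\sum_{c\in K}b_cx_c^N=1\}$ and $Y_K=\mathrm{Fer}_K\cap(\mathbb C^*)^K$, both empty for $K=\emptyset$. The group $\mu_N^K$ acts, with characters $\gamma\in(\frac1N\mathbb Z/\mathbb Z)^K$ such that $x^r\frac{dx}x$ has character $[r/N]$. The space $\mathcal H$ of $\sum b_cx_c^N$ has the basis $x^r\frac{dx}x$, $1\le r_c\le N-1$. So exactly the characters with all $\gamma_c\ne0$ occur in it, each once, in degree $\sum\{\gamma_c\}$.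

Let $P$ be the support of $\gamma$ and $\ell_P=\sum_{c\in P}\{-\gamma_c\}$. The hypersurface $\mathrm{Fer}_K$ is the disjoint union of the $Y_{K'}$, $\emptyset\ne K'\subset K$, and $\gamma$ can occur on $Y_{K'}$ only if $P\subset K'$, since $\mu_N^{K\setminus K'}$ acts trivially there. So $e_\gamma(\mathrm{Fer}_K)=\sum_{P\subset K'\subset K}e_\gamma(Y_{K'})$, and Möbius inversion gives
$$e_\gamma(Y_K)=\sum_{P\subset K'\subset K}(-1)^{|K|-|K'|}e_\gamma(\mathrm{Fer}_{K'}),$$
where on the subsets $K'\supset P$ we restrict $\gamma$. Now use (5) for Fermat polynomials. If $P\ne\emptyset$, the character $-\gamma|_{K'}$ occurs in $\mathcal H$ only for $K'=P$, and there is no $\delta$-term. So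
$$e_\gamma(Y_K)=\pm L_1^kL_2^l,\qquad k-l=\lfloor\ell_P\rfloor+\lceil\ell_P\rceil-|P|,$$
with $(k,l)$ depending only on $\gamma|_P$. If $P=\emptyset$, only the $\delta$-terms remain, and $e_0(Y_K)$ is a polynomial in $L_1L_2$.

**Step 9: torus strata of $V$.** We express $e_\beta(V)$ through Fermat tori. $V$ is the disjoint union of $V_J=V\cap(\mathbb C^*)^J$, $\emptyset\ne J\subset I$, where exactly the coordinates in $J$ are nonzero. On $V_J$ the equation is $\sum_{c\in R_J}b_cy^{\bar E_c}=1$. The rows $\bar E_c$, $c\in R_J$, are independent vectors in $\mathbb Z^J$; let $\Lambda_R$ be the lattice they span, $\Lambda_s=\mathbb Z^J\cap(\Lambda_R\otimes\mathbb Q)$ its saturation, and $\mathbb Z^J=\Lambda_s\oplus\Lambda_t$. Identifying $(\mathbb C^*)^J=\mathrm{Hom}(\mathbb Z^J,\mathbb C^*)$, we get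
$$V_J=Y^\sim\times\mathrm{Hom}(\Lambda_t,\mathbb C^*),\qquad Y^\sim=\Big\{\xi\in\mathrm{Hom}(\Lambda_s,\mathbb C^*):\ \sum_{c\in R_J}b_c\,\xi(\bar E_c)=1\Big\}.$$
An element $\kappa\in\bar A$ acts as translation by $m\mapsto\mathbf e(\kappa\cdot m)$ in both factors. Translations of the connected group $\mathrm{Hom}(\Lambda_t,\mathbb C^*)$ act trivially on its cohomology. So
$$e_\beta(V_J)=(L_1L_2-1)^{|J|-|R_J|}\,e_\beta(Y^\sim).$$

Choose $N\ge2$ with $N\Lambda_s\subset\Lambda_R$. Restriction $\mathrm{Hom}(\frac1N\Lambda_R,\mathbb C^*)\to\mathrm{Hom}(\Lambda_s,\mathbb C^*)$ is a quotient map by the finite group $\Delta=\mathrm{Hom}(\frac1N\Lambda_R/\Lambda_s,\mathbb C^*)$. In the coordinates $x_c=\xi(\bar E_c/N)$ the preimage of $Y^\sim$ is $\{\sum_{c\in R_J}b_cx_c^N=1\}=Y_{R_J}$. Here $\mu_N^{R_J}=\mathrm{Hom}(\frac1N\Lambda_R/\Lambda_R,\mathbb C^*)$, and its characters are $\frac1N\Lambda_R/\Lambda_R=(\frac1N\mathbb Z/\mathbb Z)^{R_J}$, the tuple $\gamma$ corresponding to $[\sum\gamma_c\bar E_c]$.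 The characters trivial on $\Delta\subset\mu_N^{R_J}$ are those in $\Lambda_s/\Lambda_R$. Hence $H_c^*(Y^\sim)=H_c^*(Y_{R_J})^\Delta$ is the sum of the $\gamma$-parts of $H_c^*(Y_{R_J})$ with $\gamma\in\Lambda_s/\Lambda_R$.

How does $\bar A$ act on these? The homomorphism $m\mapsto\mathbf e(\kappa\cdot m)$ on $\Lambda_s$ is trivial on $\Lambda_R$, because $\kappa\cdot\bar E_c=(\bar E\kappa)_c=0$. Extend it to an element of $\mu_N^{R_J}$ ($\mathbb C^*$ is divisible); this lifts the translation to $Y_{R_J}$. On the $\gamma$-part, where $\gamma$ is represented by $r=\sum_{c\in R_J}w_c\bar E_c\in\Lambda_s$, it acts by $\mathbf e(\kappa\cdot r)=\mathbf e(\hat\kappa\cdot\bar E^Tw)$ with $w$ extended by $0$ to $C$. By Step 6 this is the character $[w]$ of $\bar A$, and different $\gamma$ give different $[w]$. So $\beta$ can occur only if $P\subset R_J$, and then only in $\gamma=\beta|_{R_J}$. Conversely, if $P\subset R_J$, lift $\beta$ to $\hat\beta$ supported on $R_J$; then $\sum\hat\beta_c\bar E_c=\bar E^T\hat\beta$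 is integral and lies in $\Lambda_R\otimes\mathbb Q$, so it is in $\Lambda_s$, and $\beta|_{R_J}\in\Lambda_s/\Lambda_R$. Altogether
$$e_\beta(V)=\sum_{\emptyset\ne J\subset I,\ P\subset R_J}(L_1L_2-1)^{|J|-|R_J|}\,e_{\beta|_{R_J}}(Y_{R_J}).\tag{6}$$

*Check for $f_0$, $g=1$, $\beta=0$.* The stratum $J=\{1\}$ has $R_J=\emptyset$ and is empty; $J=\{2\}$ has $R_J=\{2\}$ and gives $1$; $J=\{1,2\}$ gives $e_0(Y_K)=L_1L_2-2$ with $|K|=2$. The sum is $L_1L_2-1$. In (5) the class of degree $1$ gives $-L_1^0L_2^0$, and $L_1L_2-1$ again results.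

**Step 10: conclusion of the proof of Proposition 3.** We compare (5) and (6). Let $\beta\ne0$, so $P\neq\emptyset$. By Step 8, every monomial $L_1^kL_2^l$ in (6) has $k-l=\lfloor\ell_P\rfloor+\lceil\ell_P\rceil-|P|$ with $\ell_P=\sum_{c\in P}\{-\beta_c\}$; multiplying by powers of $L_1L_2-1$ does not change $k-l$. If $(\mathcal H_\varphi^{-\beta})_\ell\ne0$, its monomial occurs in (5), so $\lfloor\ell\rfloor+\lceil\ell\rceil-u=\lfloor\ell_P\rfloor+\lceil\ell_P\rceil-|P|$. By Step 6, $\ell\equiv-\sum_c\beta_c\equiv\ell_P\bmod\mathbb Z$, so $\ell$ and $\ell_P$ differ by an integer and the equation becomes $2(\ell-\ell_P)=u-|P|$. That is,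
$$\ell-\tfrac u2=\sum_{c\in P}\big(\{-\beta_c\}-\tfrac12\big)=\tilde a(-\beta).$$
Let $\beta=0$. By Step 8, (6) is a polynomial in $L_1L_2$, and so is the $\delta$-term in (5). If $(\mathcal H_\varphi^0)_\ell\ne0$, then $\ell\in\mathbb Z$ and $0=k(\ell)-l(\ell)=2\ell-u$, so $\ell-\frac u2=0=\tilde a(0)$. $\square$

The same holds for $\widetilde f$: the characters of $A'^\sigma$ are $\alpha\in A_\sigma$, and $\alpha$ occurs in the sector of $g'$ only in degree $\frac{\tilde n_{g'}}2+a(\alpha)$, where $\tilde n_{g'}$ is the dimension of the fixed space of $g'$.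

## Reduction to an identity of numbers

**Step 11: isotypic parts.** For $x=(\lambda,\mu)\in Z_A$ and $\kappa\in A^\sigma$ we have $h\,\mathbf e(\kappa)=\mathbf e(\tau\kappa)h$, so $\mathbf e(\kappa)^*h^*=h^*\mathbf e(\tau\kappa)^*$, and $h^*$ maps $\mathcal H_{f^g}^\beta$ to $\mathcal H_{f^g}^{\tau^{-1}\beta}$. Put $F_\beta(x)=(-1)^{n_g}\mathrm{tr}(h^*|\mathcal H^\beta_{f^g})$ if $\tau\beta=\beta$ in $A'_\sigma$, and $F_\beta(x)=0$ otherwise. By (3) and Proposition 3,
$$F(x)=\sum_{\beta\in A'_\sigma}s^{a(\lambda)}z^{\tilde a(\beta)}F_\beta(x),\qquad F_\beta(\lambda,\mu+\kappa)=\mathbf e(\langle\kappa,\beta\rangle)F_\beta(\lambda,\mu)\quad(\kappa\in A^\sigma);$$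
the second formula holds because $\mathbf e(\mu+\kappa)P_\tau=\mathbf e(\kappa)h$. For the dual, $\widetilde F(x')=\sum_{\alpha\in A_\sigma}s^{\tilde a(\lambda')}z^{a(\alpha)}\widetilde F_\alpha(x')$ with $\widetilde F_\alpha(\lambda',\mu'+\kappa')=\mathbf e(\langle\alpha,\kappa'\rangle)\widetilde F_\alpha(\lambda',\mu')$ for $\kappa'\in A'^\sigma$.

**Step 12: it suffices to prove (4) at $t=\bar t=1$.** Let $x'=(\lambda',\mu')\in Z_{A'}$; then $[\tau\lambda']=[\lambda']$ in $A'_\sigma$. In the left side of (4) we have $-B(x,x')=\langle\mu,\tau\lambda'\rangle-\langle\lambda,\sigma\mu'\rangle$. Fix $\lambda$ and sum over $\mu$ in a coset of $A^\sigma$: replacing $\mu$ by $\mu+\kappa$ multiplies the $\beta$-term by $\mathbf e(\langle\kappa,\beta+[\lambda']\rangle)$, so only $\beta=-[\lambda']$ survives. Sorting by the class $[\lambda]=-\alpha$, the left side of (4) is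
$$z^{-\tilde a(\lambda')}\sum_{\alpha\in A_\sigma}s^{-a(\alpha)}L^\alpha(x'),\qquad L^\alpha(x')=\frac1{|A|}\sum_{(\lambda,\mu)\in Z_A,\ [\lambda]=-\alpha}F(\lambda,\mu)(1,1)\,\mathbf e(-B(x,x')).$$
In $L^\alpha$ we may use the full value $F(1,1)=\sum_\beta F_\beta$, since the other $\beta$ sum to $0$. Replacing $\mu'$ by $\mu'+\kappa'$ with $\kappa'\in A'^\sigma$ gives $L^\alpha(\lambda',\mu'+\kappa')=\mathbf e(\langle\alpha,\kappa'\rangle)L^\alpha(\lambda',\mu')$. Under $t\mapsto t^{-1}$ we have $s\mapsto z^{-1}$, $z\mapsto s^{-1}$, so the right side of (4) is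
$$(-1)^{\mathrm{orb}(\sigma,\tau)}\,z^{-\tilde a(\lambda')}\sum_{\alpha\in A_\sigma}s^{-a(\alpha)}\,\widetilde F_\alpha(x').$$
The exponents on the two sides agree. Suppose (4) holds at $t=\bar t=1$ for all $x'$. Applying it to $(\lambda',\mu'+\kappa')$ for all $\kappa'\in A'^\sigma$ gives
$$\sum_\alpha\mathbf e(\langle\alpha,\kappa'\rangle)\big(L^\alpha(x')-(-1)^{\mathrm{orb}(\sigma,\tau)}\widetilde F_\alpha(x')\big)=0.$$
As $A_\sigma$ is the dual of $A'^\sigma$, the characters are distinct, hence independent, so $L^\alpha(x')=(-1)^{\mathrm{orb}(\sigma,\tau)}\widetilde F_\alpha(x')$ for every $\alpha$, and (4) follows. So it remains to prove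
$$\frac1{|A|}\sum_{x\in Z_A}F(x)(1,1)\,\mathbf e(-B(x,x'))=(-1)^{\mathrm{orb}(\sigma,\tau)}\,\widetilde F(x')(1,1)\qquad(x'\in Z_{A'}).\tag{7}$$

## Cocycles on permutation modules

The number $F(x)(1,1)$ will depend only on which $T$-orbits of coordinates carry a common fixed vector of $g$ and $h$. This section expresses that condition by cohomology and proves a duality for it.

**Definition.** Let $\mathbb Z^2$ act through $e_1\mapsto\sigma$, $e_2\mapsto\tau$. For a $\mathbb Z^2$-module $\mathcal M$, $H^i(\mathcal M)$ is the cohomology of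
$$\mathcal M\to\mathcal M^2\to\mathcal M,\qquad\nu\mapsto((\sigma-1)\nu,(\tau-1)\nu),\quad(\lambda,\mu)\mapsto(\sigma-1)\mu-(\tau-1)\lambda.$$

A short exact sequence of modules gives a long exact sequence. $H^2(\mathcal M)$ is the module of coinvariants, $H^1(A)=Z_A/B_A$ and $H^1(A')=Z_{A'}/B_{A'}$. A $1$-cocycle $(\lambda,\mu)$ extends uniquely to $\psi:\mathbb Z^2\to\mathcal M$ with $\psi(w+w')=\psi(w)+w\psi(w')$, $\psi(e_1)=\lambda$, $\psi(e_2)=\mu$. Indeed, the affine bijections $\nu\mapsto\sigma\nu+\lambda$ and $\nu\mapsto\tau\nu+\mu$ commute exactly by the cocycle condition, so they generate an action of $\mathbb Z^2$ on $\mathcal M$ by affine maps $\nu\mapsto w\nu+\psi(w)$. Coboundaries are $\psi(w)=(w-1)\nu$.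

Let $o$ be a transitive $T$-set, $\Lambda_o\subset\mathbb Z^2$ the common stabilizer of its points, so $|o|=[\mathbb Z^2:\Lambda_o]$, and let $k$ be an abelian group.

**Lemma 4.** Restriction to $\Lambda_o$ gives an isomorphism $H^1(k^o)\cong\mathrm{Hom}(\Lambda_o,k)$.

*Example.* If $o$ has two points, $\sigma$ swaps them and $\tau$ is trivial, then $\Lambda_o=2\mathbb Z\oplus\mathbb Z$. A cocycle $(\lambda,\mu)$ has $\mu$ constant, and its class is given by $\psi(2e_1)=\lambda_1+\lambda_2$ and $\psi(e_2)=\mu$. The first is the cycle sum $\lambda_d$ of Step 2.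

*Proof.* Let $l\in\Lambda_o$. It acts trivially on $k^o$, so $\psi(l)+\psi(w)=\psi(l+w)=\psi(w)+w\psi(l)$. Hence $w\psi(l)=\psi(l)$, that is, $\psi(l)$ is a constant vector, which we identify with an element of $k$. The map $\psi|_{\Lambda_o}$ is a homomorphism, and it vanishes for coboundaries.

Injectivity: let $\psi|_{\Lambda_o}=0$. Then $\psi(w+l)=\psi(w)$, so for a base point $y_0$ and $y=wy_0$ we may define $\nu_y=-\psi(w)_y$. From $\psi(w)=\psi(w')+w'\psi(w-w')$,
$$(w'\nu)_y=\nu_{w'^{-1}y}=-\psi(w-w')_{w'^{-1}y}=-\psi(w)_y+\psi(w')_y=\nu_y+\psi(w')_y,$$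
so $\psi(w')=(w'-1)\nu$.

Surjectivity: identify $o$ with $\mathbb Z^2/\Lambda_o$ and choose a section $\varsigma:o\to\mathbb Z^2$. For $\phi:\Lambda_o\to k$ put $\psi(w)_y=\phi(w+\varsigma(y-w)-\varsigma(y))$. Then
$$\psi(w)_y+\psi(w')_{y-w}=\phi\big(w+w'+\varsigma(y-w-w')-\varsigma(y)\big)=\psi(w+w')_y,$$
so $\psi$ is a cocycle, and $\psi(l)=\phi(l)$ for $l\in\Lambda_o$. $\square$

**Rational and integral classes.** For $k=\mathbb Q$ every homomorphism $\Lambda_o\to\mathbb Q$ extends uniquely to $\mathbb Z^2$, so every class in $H^1(\mathbb Q^o)$ is represented by a unique constant cocycle. Hence $H^1(\mathbb Q^Y)=\mathbb Q^2\otimes\mathbb Q^{Y/T}$ for every finite $T$-set $Y$. By Lemma 4, $H^1(\mathbb Z^Y)\to H^1(\mathbb Q^Y)$ is injective, and $H^1(\mathbb Z^o)=\mathrm{Hom}(\Lambda_o,\mathbb Z)$ contains $\mathrm{Hom}(\mathbb Z^2,\mathbb Z)=\mathbb Z^2$ with index $|o|$. So as a lattice in $\mathbb Q^2$ it has covolume $|o|^{-1}$.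

**Lemma 5.** For cocycles $\psi=(\lambda,\mu)$ of $(\mathbb Q/\mathbb Z)^Y$ and $\rho=(\rho_1,\rho_2)$ of $\mathbb Z^Y$ put $b_Y(\psi,\rho)=\lambda\cdot\sigma\rho_2-\mu\cdot\tau\rho_1$. It depends only on the classes. If $b_Y(\psi,\rho)=0$ for all $\rho$, then $[\psi]=0$.

*Proof.* The first claim is the computation of Step 4 for the invariant pairing $\lambda\cdot r$. For the second we may take $Y=o$. Let $\phi=\psi|_{\Lambda_o}$. As $\mathbb Q/\mathbb Z$ is divisible, $\phi$ extends to $\Phi:\mathbb Z^2\to\mathbb Q/\mathbb Z$, and by Lemma 4 $\psi$ is cohomologous to the constant cocycle $\Phi$. Lift $\Phi$ to a homomorphism $\hat\Phi:\mathbb Z^2\to\mathbb Q$. Let $\Sigma(w)=\sum_{y}\rho(w)_y$; this is a homomorphism, with $\Sigma(l)=|o|\,\rho(l)$ for $l\in\Lambda_o$. Then $b_o(\psi,\rho)$ is the class of $\hat b=\hat\Phi(e_1)\Sigma(e_2)-\hat\Phi(e_2)\Sigma(e_1)$. This expression is alternating and bilinear, so for a basis $l_1,l_2$ of $\Lambda_o$ with $\det(l_1,l_2)=|o|$,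
$$|o|\,\hat b=\hat\Phi(l_1)\Sigma(l_2)-\hat\Phi(l_2)\Sigma(l_1)=|o|\big(\hat\Phi(l_1)\rho(l_2)-\hat\Phi(l_2)\rho(l_1)\big).$$
Hence $b_o(\psi,\rho)=\phi(l_1)\rho(l_2)-\phi(l_2)\rho(l_1)$. By Lemma 4, $\rho(l_1)$ and $\rho(l_2)$ are arbitrary integers, so $\phi=0$ and $[\psi]=0$. $\square$

**Lemma 6.** Let $x=(\lambda,\mu)\in Z_A$ and $o\in X/T$. Then $g,h$ have a common nonzero fixed vector in $\mathbb C^o$ iff the image $x|_o$ of $x$ in $H^1((\mathbb Q/\mathbb Z)^o)$ is $0$; the common fixed space is then a line.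

*Proof.* As $T$ is transitive on $o$, a nonzero common fixed vector has all entries nonzero and is determined by one of them. Write $v_y=\mathbf e(\theta_y)$ with $\theta\in(\mathbb C/\mathbb Z)^o$. The equations $gv=v$, $hv=v$ say $\lambda=(\sigma-1)(-\theta)$ and $\mu=(\tau-1)(-\theta)$ on $o$. So $v$ exists iff the class of $x$ in $H^1((\mathbb C/\mathbb Z)^o)$ is $0$. By Lemma 4 this means that its restriction to $\Lambda_o$ vanishes, i.e. $x|_o=0$. $\square$

Put $O(x)=\{o\in X/T:x|_o=0\}$, and $O'(x')\subset M/T$ similarly for $x'\in Z_{A'}$.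

## Counting commuting pairs

From now on $\bar E$ is taken over $T$-orbits: for $o\in X/T$, $o'\in M/T$ let
$$\bar E_{o'o}=\sum_{x\in o}E_{ix}\ (i\in o'),\qquad\bar E'_{oo'}=\sum_{i\in o'}E_{ix}\ (x\in o).$$
These are the matrices of $E$ and $E^T$ on vectors constant along $T$-orbits, so they are square and invertible. Summing all entries of a block in two ways,
$$|o|\,\bar E'_{oo'}=|o'|\,\bar E_{o'o}.\tag{8}$$
For $J\subset X/T$ let $R_J=\{o':\bar E_{o'o}=0\ \text{for all }o\notin J\}$. These rows are independent and supported in $J$, so $|R_J|\le|J|$. Let $\mathcal J=\{J:|R_J|=|J|\}$ and $\delta_J=|\det\bar E_{R_J,J}|$; no row is zero, so $\emptyset\in\mathcal J$, with $\delta_\emptyset=1$. For the dual put $R'_Q=\{o:\bar E'_{oo'}=0\ \text{for all }o'\notin Q\}$, $\mathcal J'=\{Q\subset M/T:|R'_Q|=|Q|\}$, $\delta'_Q=|\det\bar E'_{R'_Q,Q}|$.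

*Example.* For $f_0$ with trivial $T$: $R_{\{1\}}=\emptyset$, $R_{\{2\}}=\{2\}$, $R_{\{1,2\}}=\{1,2\}$. So $\mathcal J=\{\emptyset,\{2\},\{1,2\}\}$ with $\delta=1,2,4$.

**Step 13: partners.** We match $\mathcal J$ with $\mathcal J'$.

**Lemma 7.** $J\mapsto Q=(M/T)\setminus R_J$ is a bijection $\mathcal J\to\mathcal J'$, with $R'_Q=J^c$ and $|Q|=\mathrm{orb}(\sigma,\tau)-|J|$.

*Proof.* Let $J\in\mathcal J$. The columns in $J^c$ vanish on the rows $R_J=Q^c$, so $J^c\subset R'_Q$. Since $|R'_Q|\le|Q|=\mathrm{orb}(\sigma,\tau)-|J|=|J^c|$, equality holds and $Q\in\mathcal J'$. By symmetry $Q\mapsto(R'_Q)^c$ maps $\mathcal J'$ to $\mathcal J$ and is the inverse. $\square$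

In the example, the partners of $\emptyset,\{2\},\{1,2\}$ are $\{1,2\},\{1\},\emptyset$, with $\delta'=4,2,1$.

**Step 14: $F(x)(1,1)$ as a sum of determinants.**

**Lemma 8.** $F(x)(1,1)=\sum_{J\in\mathcal J,\,J\subset O(x)}(-1)^{|J|}\delta_J$.

*Proof.* By (2) and (3), at $s=1$ the function $F(x)$ is the product of $z^{\frac12}\frac{1-\zeta z^{q-1}}{1-\zeta z^q}$ over a common eigenbasis on $U$, with eigenvalues $\zeta$ of $h$ and weights $q$. As $z\to1$, factors with $\zeta\ne1$ tend to $1$ and those with $\zeta=1$ to $1-\frac1q$. So $F(x)(1,1)=\prod(1-\frac1q)$ over the weights on $W=(\mathbb C^n)^{\langle g,h\rangle}$. The restriction $f|_W$ is quasihomogeneous with an isolated critical point. The derivation of (2) applies to $f|_W$ and the identity; as $z\to1$ it shows that the product equals $(-1)^{\dim W}\dim\mathcal H_{f|_W}$. By Steenbrink's theorem the reduced cohomology of $\{f|_W=1\}$ is concentrated in degree $\dim W-1$ with this dimension. Hence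
$$F(x)(1,1)=1-\chi(\{f|_W=1\}),$$
which is also true for $W=0$, where both sides are $1$. Here $\chi$ may be computed with compact supports, by Poincaré duality on a smooth variety, so it is additive.

By Lemma 6, $W$ has coordinates $y_o$, $o\in O(x)$. As in Step 6, on $W$ the monomials are constant along $T$-orbits, so $f|_W=\sum_{o'\in R_{O(x)}}b_{o'}y^{\bar E_{o'}}$ with $b_{o'}\ne0$. Cut $\{f|_W=1\}$ into its parts in the tori $(\mathbb C^*)^J$, $\emptyset\ne J\subset O(x)$. The part in $(\mathbb C^*)^J$ is the preimage of $\{\sum_{o'\in R_J}b_{o'}u_{o'}=1\}\subset(\mathbb C^*)^{R_J}$ under the surjective homomorphism $y\mapsto(y^{\bar E_{o'}})$. If $|R_J|<|J|$, it is a product with a torus of dimension $|J|-|R_J|>0$, as in Step 9, and has $\chi=0$. If $|R_J|=|J|=k$, it is a covering of degree $\delta_J$ of $\{u\in(\mathbb C^*)^k:\sum u_i=1\}$ (after rescaling). Call the Euler characteristic of the latter $\chi_k$. Cutting the affine space $\{\sum_{i=1}^ku_i=1\}\subset\mathbb C^k$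 into tori gives $\sum_{j=1}^k\binom kj\chi_j=1$ for all $k\ge1$, hence $\chi_k=(-1)^{k-1}$. So $\chi(\{f|_W=1\})=\sum_{\emptyset\ne J\in\mathcal J,\,J\subset O(x)}(-1)^{|J|-1}\delta_J$, and $J=\emptyset$ supplies the term $1$. $\square$

For $f_0$ and $x=0$ this reads $1-2+4=3=\dim\mathcal H_{f_0}$.

**Step 15: annihilators and orders.** By Lemma 8, $F(\cdot)(1,1)$ is a combination of indicator functions of groups, and we need the Fourier transform of each. For $J\in\mathcal J$ with partner $Q$ put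
$$Z_J=\{x\in Z_A:J\subset O(x)\},\qquad Z'_Q=\{x'\in Z_{A'}:Q\subset O'(x')\}.$$
They are groups containing $B_A$, $B_{A'}$. Let $\tilde J\subset X$, $\tilde Q\subset M$ be the unions of the orbits in $J$, $Q$. The entries of $E$ are non-negative, so from $\bar E_{o'o}=0$ for $o'\in R_J$, $o\notin J$ we conclude that $E$ vanishes on $(M\setminus\tilde Q)\times\tilde J^c$. Consequently $\bar E'\mathbb Q^{R_J}\subset\mathbb Q^J$ and $\bar E\,\mathbb Q^{J^c}\subset\mathbb Q^Q$, and by injectivity and equal dimensions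
$$\bar E'\,\mathbb Q^{R_J}=\mathbb Q^J,\qquad\bar E\,\mathbb Q^{J^c}=\mathbb Q^Q.\tag{9}$$

**Lemma 9.** (i) The image of $H^1(\mathbb Z^{\tilde J})\to H^1(A')$ induced by $r\mapsto E^{-T}r$ is $Z'_Q/B_{A'}$. (ii) The $B$-annihilator of $Z_J$ in $A'^2$ is $Z'_Q$. (iii) $|Z_J|=|A|\,\delta'_Q/\delta_J$.

*Proof of (i).* The sequence $0\to\mathbb Z^M\xrightarrow{E^T}\mathbb Z^X\to A'\to0$, with second map $r\mapsto E^{-T}r\bmod\mathbb Z$, induces $\pi':H^1(\mathbb Z^X)\to H^1(A')$. The next map is $H^2(\mathbb Z^M)=\mathbb Z^{M/T}\to H^2(\mathbb Z^X)=\mathbb Z^{X/T}$; it sends the class of $i\in o'$ to $\sum_o\bar E_{o'o}[o]$, so its matrix is $\bar E^T$ and it is injective. Hence $\pi'$ is surjective. On constant cocycles $E^T$ acts by $\bar E'$, so $E^{-T}:H^1(\mathbb Q^X)\to H^1(\mathbb Q^M)$ is $\mathrm{id}_{\mathbb Q^2}\otimes\bar E'^{-1}$.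

Let $\rho\in H^1(\mathbb Z^{\tilde J})$. By (9), $E^{-T}\rho\in\mathbb Q^2\otimes\mathbb Q^{R_J}$. As $R_J=Q^c$, its component in $H^1(\mathbb Q^{\tilde Q})$ is $0$. The restriction of $\pi'(\rho)$ to an orbit in $Q$ is the reduction modulo $\mathbb Z$ of that component, so it is trivial, and $\pi'(\rho)\in Z'_Q/B_{A'}$.

Conversely let $x'\in Z'_Q$ and $[x']=\pi'(\rho)$ with $\rho\in H^1(\mathbb Z^X)$. The component of $E^{-T}\rho$ in $H^1(\mathbb Q^{\tilde Q})$ maps to $0$ in $H^1((\mathbb Q/\mathbb Z)^{\tilde Q})$. So it is the image of some $\zeta\in H^1(\mathbb Z^{\tilde Q})$. Put $\rho_1=\rho-E^T\zeta$; then $\pi'(\rho_1)=\pi'(\rho)$. Now $E^{-T}\rho_1\in\mathbb Q^2\otimes\mathbb Q^{R_J}$, so $\rho_1\in\mathbb Q^2\otimes\mathbb Q^J$ by (9). Its component in $H^1(\mathbb Z^{\tilde J^c})\subset H^1(\mathbb Q^{\tilde J^c})$ is therefore $0$, i.e. $\rho_1\in H^1(\mathbb Z^{\tilde J})$.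

*Proof of (ii).* For $x=(\lambda,\mu)\in Z_A$ and a cocycle $\rho$ of $\mathbb Z^{\tilde J}$, the formula $\langle\lambda,E^{-T}r\rangle=\lambda\cdot r$ gives $B(x,\pi'(\rho))=b_{\tilde J}(x|_{\tilde J},\rho)$. By Lemma 5, $x$ is orthogonal to all $\pi'(\rho)$ iff $x|_{\tilde J}$ is trivial, i.e. iff $J\subset O(x)$. So, by (i), $Z_J/B_A$ is the annihilator of $Z'_Q/B_{A'}$ in the perfect pairing of $Z_A/B_A$ with $Z_{A'}/B_{A'}$. Hence $Z'_Q/B_{A'}$ is the annihilator of $Z_J/B_A$. Since $B_A\subset Z_J$, the annihilator of $Z_J$ in $A'^2$ lies in $B_A^\perp=Z_{A'}$, so it is $Z'_Q$.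

*Proof of (iii).* Apply (i) to the dual pair, with $Q$ in the role of $J$; by Lemma 7 the partner of $Q$ is $J$. So $Z_J/B_A$ is the image of $H^1(\mathbb Z^{\tilde Q})\to H^1(A)$, $r\mapsto E^{-1}r$. By $0\to\mathbb Z^X\xrightarrow{E}\mathbb Z^M\to A\to0$, the kernel is $H^1(\mathbb Z^{\tilde Q})\cap E\,H^1(\mathbb Z^X)$. If $\xi\in H^1(\mathbb Z^X)$ and $E\xi\in H^1(\mathbb Z^{\tilde Q})$, then rationally $\bar E\xi\in\mathbb Q^2\otimes\mathbb Q^Q$, so $\xi\in\mathbb Q^2\otimes\mathbb Q^{J^c}$ by (9), and $\xi\in H^1(\mathbb Z^{\tilde J^c})$. Conversely $E$ maps $\mathbb Z^{\tilde J^c}$ to $\mathbb Z^{\tilde Q}$. So the kernel is $E\,H^1(\mathbb Z^{\tilde J^c})$. In $\mathbb Q^2\otimes\mathbb Q^Q$ the lattice $H^1(\mathbb Z^{\tilde Q})$ has covolume $\prod_{o'\in Q}|o'|^{-1}$, while $E\,H^1(\mathbb Z^{\tilde J^c})$, an image under $\mathrm{id}_{\mathbb Q^2}\otimes\bar E_{Q,J^c}$, has covolume $(\det\bar E_{Q,J^c})^2\prod_{o\in J^c}|o|^{-1}$. Since $R'_Q=J^c$, (8) gives $\delta'_Q=|\det\bar E'_{J^c,Q}|=|\det\bar E_{Q,J^c}|\prod_{o'\in Q}|o'|\big/\prod_{o\in J^c}|o|$.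 Hence
$$|Z_J/B_A|=(\det\bar E_{Q,J^c})^2\,\frac{\prod_{o'\in Q}|o'|}{\prod_{o\in J^c}|o|}=|\det\bar E_{Q,J^c}|\,\delta'_Q.$$
The kernel of $\nu\mapsto((\sigma-1)\nu,(\tau-1)\nu)$ on $A$ is $A^T$, so $|B_A|=|A|/|A^T|$. Moreover $A^T=\ker(\bar E|(\mathbb Q/\mathbb Z)^{X/T})$ has order $|\det\bar E|$, and this is $\delta_J\,|\det\bar E_{Q,J^c}|$, because the block with rows $R_J$ and columns $J^c$ vanishes. Multiply. $\square$

*Check.* For $f_0$ with trivial $T$ we have $Z_A=A^2$. The formula gives $|Z_\emptyset|=4\cdot4/1=16$ and $|Z_{\{2\}}|=4\cdot2/2=4$, the pairs $(\lambda,\mu)$ with $\lambda_2=\mu_2=0$, and $|Z_{\{1,2\}}|=4\cdot1/4=1$. For three squares with $\sigma$ cyclic and $\tau=1$ there is one orbit $o$ with $\bar E=\bar E'=2$; $Z_A=\{(\lambda,\mu):\sigma\mu=\mu\}$ has $8\cdot2=16=8\cdot2/1$ elements, and $Z_{\{o\}}=\{\lambda_1+\lambda_2+\lambda_3=0,\ \mu=0\}$ has $4=8\cdot1/2$.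

**Step 16: proof of (7) and of Theorem 1.** Let $x'\in Z_{A'}$. By Lemma 9(ii), $\sum_{x\in Z_J}\mathbf e(-B(x,x'))=|Z_J|\,1_{Z'_Q}(x')$. With Lemmas 8, 9(iii) and 7, and Lemma 8 for the dual,
$$\frac1{|A|}\sum_{x\in Z_A}F(x)(1,1)\,\mathbf e(-B(x,x'))=\sum_{J\in\mathcal J}(-1)^{|J|}\delta_J\frac{|Z_J|}{|A|}1_{Z'_Q}(x')=\sum_{J\in\mathcal J}(-1)^{|J|}\delta'_Q\,1_{Z'_Q}(x')$$
$$=(-1)^{\mathrm{orb}(\sigma,\tau)}\sum_{Q\in\mathcal J',\ Q\subset O'(x')}(-1)^{|Q|}\delta'_Q=(-1)^{\mathrm{orb}(\sigma,\tau)}\,\widetilde F(x')(1,1).$$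
This is (7). By Step 12 it implies (4), and by Step 5 Theorem 1; Corollary 2 follows as shown. $\blacksquare$

## Sign characters and a weaker parity condition

Without PC, Theorem 1 still gives an identity for each level, with the signs absorbed in a character.

**Theorem 10.** No parity condition is assumed. Let $c_\sigma=|X/\sigma|$. For $g\in\widetilde G\times\{\sigma'\}$, $\sigma'\in[\sigma]$, let $\chi_g(\mu,\tau)=\mathrm{sgn}(\tau\,|\,X/\sigma')$ on $C_{\widetilde G\rtimes S}(g)$. Let $E^{[\sigma],\chi}$ be defined like $E^{[\sigma]}$, with $\chi_g$-isotypic parts instead of invariants. Then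
$$E^{[\sigma]}(f,G\rtimes S)(t,\bar t)=(-1)^{c_\sigma}E^{[\sigma],\chi}(\widetilde f,\widetilde G\rtimes S)(t^{-1},\bar t).$$

*Proof.* The number $\mathrm{orb}(\sigma',\tau)$ is the number of cycles of $\tau$ on the $c_\sigma$-element set $X/\sigma'$. A permutation of $m$ points with $k$ cycles has sign $(-1)^{m-k}$, so $(-1)^{\mathrm{orb}(\sigma',\tau)}=(-1)^{c_\sigma}\mathrm{sgn}(\tau\,|\,X/\sigma')$. Insert Theorem 1 into (1). The dimension of the $\chi_g$-part is the average of $\chi_g(h)\,\mathrm{tr}(h^*)$, as $\chi_g$ has values $\pm1$; so the resulting sum is (1) for $E^{[\sigma],\chi}$ of the dual. $\square$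

In the example of two squares with a swap, both sides for $[1]$ are $0$: the centralizer of the sector $(\frac12,\frac12)$ contains the swap, which acts trivially there but has $\chi_g=-1$, and in every other sector of $[1]$ the forms are still killed by $\widetilde G$, on which $\chi_g$ is trivial.

**Theorem 11.** Let PC$'$ be the condition $\mathrm{orb}(\sigma,\tau)\equiv n\bmod 2$ for all commuting $\sigma,\tau\in S$.

1. PC$'$ suffices for the conclusion of Corollary 2; for a single class $[\sigma]$ the congruences for all $\tau\in C_S(\sigma)$ suffice.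
2. For $f=\sum x_i^a$ ($a\ge2$), $G=\{1\}$ and any $S\subset S_n$, the identity for $[\sigma]$ holds iff $\mathrm{orb}(\sigma,\tau)\equiv n\bmod 2$ for all $\tau\in C_S(\sigma)$.
3. PC$'$ is strictly weaker than PC.

*Proof.* Part 1. The proof of Corollary 2 used only these congruences. Conjugation by an element of $S$ shows that all $\sigma'\in[\sigma]$ contribute equally to (1), so one may take $\sigma'=\sigma$.

Part 2. By (1) and Theorem 1 the difference of the two sides is
$$\frac{|[\sigma]|}{|S|}\sum_{\tau\in C_S(\sigma)}\big(1-(-1)^{n-\mathrm{orb}(\sigma,\tau)}\big)\,D_{\sigma,\tau}(f,\{1\}).$$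
All weights are $\frac1a$, so the proof of Lemma 8 gives $D_{\sigma,\tau}(f,\{1\})(1,1)=\prod(1-\frac1q)=(1-a)^{\mathrm{orb}(\sigma,\tau)}$. The terms with $\mathrm{orb}(\sigma,\tau)\equiv n$ vanish. The others have $\mathrm{orb}(\sigma,\tau)\equiv n+1$, so at $t=\bar t=1$ they are nonzero and all of sign $(-1)^{n+1}$. They cannot cancel, so the difference is zero iff there are none.

Part 3. Apply PC to $T=\langle\sigma,\tau\rangle$ to get PC$'$. For strictness let $S\cong S_3\subset S_5$ be generated by $(1\,2\,3)$ and $(1\,2)(4\,5)$. Commuting pairs generate abelian subgroups, and those of $S$ are cyclic of order $1,2,3$, with $5,3,3$ orbits. So PC$'$ holds with $n=5$. But $S$ has the two orbits $\{1,2,3\}$ and $\{4,5\}$, and $2\not\equiv5\bmod2$, so PC fails. $\square$
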